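\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The Lyapunov dimension of the Suarez--Schopf delayed oscillator where areas contract at the origin}


\begin{abstract}
We consider the delay equation $\dot x(t)=x(t)-\alpha x(t-\tau)-x^3(t)$ with $\alpha\in(0,1)$ and $\tau>0$, and we assume that two-dimensional volumes are squeezed by the linearization at the zero equilibrium $\phi^0$. We prove that the Lyapunov dimension on the global attractor then equals the local Lyapunov dimension at $\phi^0$, namely $1+\lambda_1/|\lambda_2|$, where $\lambda_2<0<\lambda_1$ are the real characteristic roots at $\phi^0$. This answers a question of Anikushin and Romanov affirmatively. There are two ingredients. First, because the delayed feedback is negative, the linearized equation acts on two-dimensional volumes by a nonnegative kernel which is monotone in the coefficient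 $1-3x^2\le 1$; hence, for all parameters, areas over times $n\tau$ grow nowhere faster than at $\phi^0$. Second, lengths are controlled by an ergodic argument: on a recurrent non-equilibrium orbit the velocity vector neither grows nor decays exponentially, and together with the contraction of areas this excludes exponential growth of lengths along such an orbit. The equilibria are treated directly.
\end{abstract}

\section{The question and the answer}

\subsection{The equation and its dimensions}

The Suarez--Schopf delayed oscillator is the scalar delay equation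
\begin{equation}\label{eq:SS}
\dot x(t)=x(t)-\alpha x(t-\tau)-x^3(t),\qquad \alpha\in(0,1),\ \tau>0 .
\end{equation}
The zero function $\phi^0\equiv 0$ is an equilibrium with a one-dimensional unstable manifold. To measure volumes we use the Hilbert space $\mathbb H=\mathbb R\times L^2(-\tau,0;\mathbb R)$, in which $C([-\tau,0];\mathbb R)$ is embedded by $\phi\mapsto(\phi(0),\phi)$. The following facts are taken as given.
\begin{itemize}
\item[(F1)] Equation \eqref{eq:SS} generates a semiflow $\varphi^t$, $t\ge0$, on $\mathbb H$.
\item[(F2)] It has a compact global attractor $\mathcal A$, which lies in the image of $C([-\tau,0];\mathbb R)$ and contains $\phi^0$.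
\item[(F3)] For each $t\ge0$ the map $\varphi^t$ is Fr\'echet differentiable at every $u\in\mathcal A$, and $D\varphi^t(u)$ is the time-$t$ solution operator in $\mathbb H$ of the equation linearized along the trajectory $x$ of $u$,
\begin{equation}\label{eq:lin}
\dot y(s)=\bigl(1-3x(s)^2\bigr)y(s)-\alpha y(s-\tau).
\end{equation}
\end{itemize}

For a bounded operator $L$ on $\mathbb H$ let $\sigma_1(L)\ge\sigma_2(L)\ge\dots\ge0$ be its singular values. For $d=k+s$ with $k\in\mathbb Z_{\ge0}$ and $s\in[0,1)$ put
\[
\omega_d(L)=\sigma_1(L)\cdots\sigma_k(L)\,\sigma_{k+1}(L)^s,\qquad \omega_0(L)=1 .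
\]
For integer $d$ this is the largest factor by which $L$ stretches $d$-dimensional volumes, and for other $d$ it interpolates between two such factors. The finite-time local Lyapunov dimension
\[
\dim_L(\varphi^t,u)=\sup\{d\ge0:\ \omega_d(D\varphi^t(u))\ge1\}
\]
is thus the threshold above which volumes at $u$ are contracted at time $t$. The Lyapunov dimension on the attractor, in the sense of Kuznetsov and Reitmann, is obtained by taking first the supremum over $\mathcal A$ at fixed $t$, and then the limit in $t$:
\begin{equation}\label{eq:dimA}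
\dim_L(\varphi,\mathcal A)=\lim_{t\to\infty}\sup_{u\in\mathcal A}\dim_L(\varphi^t,u)=\inf_{t>0}\sup_{u\in\mathcal A}\dim_L(\varphi^t,u).
\end{equation}

At the equilibrium $\phi^0$ one puts $\dim_L(\varphi,\phi^0)=\lim_{t\to\infty}\dim_L(\varphi^t,\phi^0)$. This is given by the Kaplan--Yorke formula, which we also take as known. Let $\mu_1\ge\mu_2\ge\cdots$ be the real parts, counted with multiplicity, of the roots of the characteristic equation
\begin{equation}\label{eq:char0}
f(\lambda):=\lambda-1+\alpha e^{-\lambda\tau}=0
\end{equation}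
of $\dot x(t)=x(t)-\alpha x(t-\tau)$. If $j$ is the largest index with $\mu_1+\dots+\mu_j\ge0$, then
\begin{equation}\label{eq:KY}
\dim_L(\varphi,\phi^0)=j+\frac{\mu_1+\dots+\mu_j}{|\mu_{j+1}|}.
\end{equation}

\subsection{The region where areas contract at the origin}

The function $f$ is strictly convex on $\mathbb R$, $f(0)=\alpha-1<0$, and $f(\lambda)\to+\infty$ as $\lambda\to\pm\infty$. So it has exactly two real zeros $\lambda_2<0<\lambda_1$, and $f'(\lambda_2)<0<f'(\lambda_1)$. Put
\[
\Omega_{dst}=\{(\tau,\alpha):\ \tau>0,\ \alpha\in(0,1),\ \lambda_1+\lambda_2<0\}.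
\]
By Lemma~\ref{lem:roots} below, $\lambda_1$ and $\lambda_2$ are the two leading roots. So $\Omega_{dst}$ is the region where lengths grow at $\phi^0$ (at the rate $\lambda_1$) and areas contract (at the rate $\lambda_1+\lambda_2$). The intermediate volume of dimension $1+s$ has the rate $\lambda_1+s\lambda_2$, which vanishes at $s=\lambda_1/|\lambda_2|<1$. This is the content of \eqref{eq:KY} with $j=1$.

The region is explicit. Differentiating $f(\lambda_i)=0$ in $\tau$ gives $f'(\lambda_i)\,\partial_\tau\lambda_i=\alpha\lambda_ie^{-\lambda_i\tau}$. Since $f'(\lambda_i)$ and $\lambda_i$ have the same sign, both roots increase strictly with $\tau$, and so does $\lambda_1+\lambda_2$. If $\lambda_1+\lambda_2=0$, then $\pm\lambda$ with $\lambda=\lambda_1$ are roots, i.e.\ $1-\lambda=\alpha e^{-\lambda\tau}$ and $1+\lambda=\alpha e^{\lambda\tau}$. Multiplying, $\lambda=\sqrt{1-\alpha^2}$, and then $e^{\lambda\tau}=(1+\lambda)/\alpha$. Conversely, for these $\lambda$ and $\tau$ both equations hold, so $\lambda_1+\lambda_2=0$. Hence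
\[
(\tau,\alpha)\in\Omega_{dst}\iff 0<\tau<\frac{1}{\sqrt{1-\alpha^2}}\,\log\frac{1+\sqrt{1-\alpha^2}}{\alpha}\qquad(0<\alpha<1).
\]

\subsection{The result}

Anikushin and Romanov \cite{AR} ask whether $\dim_L(\varphi,\phi^0)=\dim_L(\varphi,\mathcal A)$ for the parameters from $\Omega_{dst}$. The answer is yes.

\begin{theorem}\label{thm:main}
If $(\tau,\alpha)\in\Omega_{dst}$, then
\[
\dim_L(\varphi,\mathcal A)=\dim_L(\varphi,\phi^0)=1+\frac{\lambda_1}{|\lambda_2|}\in(1,2).
\]
\end{theorem}

The inequality $\dim_L(\varphi,\mathcal A)\ge\dim_L(\varphi,\phi^0)$ is immediate, since $\phi^0\in\mathcal A$. For the other one, the natural heuristic is that the coefficient $1-3x(s)^2$ in \eqref{eq:lin} is largest, equal to $1$, along $\phi^0$. Without delay ($\dot y=a(s)y$) this would settle everything, because growth is monotone in $a$. With a \emph{negative} delayed term, however, the solution operator of \eqref{eq:lin} has a kernel of both signs, and a smaller $a$ may spoil a cancellation. Lengths cannot be compared in this way. The key observation is that areas can.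

\begin{theorem}\label{thm:area}
Let $\alpha\in(0,1)$ and $\tau>0$. For every $u\in\mathcal A$ and every integer $n\ge1$,
\[
\sigma_1\sigma_2\bigl(D\varphi^{n\tau}(u)\bigr)\le\sigma_1\sigma_2\bigl(D\varphi^{n\tau}(\phi^0)\bigr).
\]
\end{theorem}

Section~\ref{sec:model} shows why on a $3\times3$ matrix, and Section~\ref{sec:area} gives the proof. To bound $\omega_{1+s}=\sigma_1^{1-s}(\sigma_1\sigma_2)^s$ one also needs the growth rate of $\sigma_1$ over $\mathcal A$. This is the second difficulty, and it is here that $\lambda_1+\lambda_2<0$ matters. The fastest growth of lengths is realized along a recurrent orbit. If the orbit is not an equilibrium, its velocity is a tangent vector that returns near itself, so it neither grows nor decays exponentially. But areas contract, so if some length grew exponentially, every vector would either grow with it or decay. Therefore, if the maximal rate is positive, it can only be realized at an equilibrium, and the equilibria are treated by hand (Section~\ref{sec:eq}). The ergodic argument occupies Sections~\ref{sec:attractor} and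 \ref{sec:sigma1}. Nothing needs to be known about the dynamics on $\mathcal A$ apart from the equilibria.

\section{The idea on a three-dimensional model}\label{sec:model}

Discretize $\dot y=a(s)y-\alpha y(s-\tau)$ by the Euler scheme with step $h=\tau/2$. With $b=1+ha$ and $\beta=h\alpha>0$ it reads $y_{n+1}=b\,y_n-\beta\,y_{n-2}$. On the state $(y_n,y_{n-1},y_{n-2})$ one step acts by
\[
M_b=\begin{pmatrix} b&0&-\beta\\ 1&0&0\\ 0&1&0\end{pmatrix}.
\]
Three steps with coefficients $b_1,b_2,b_3$ give
\[
y_3=(b_1b_2b_3-\beta)\,y_0-\beta b_3\,y_{-1}-\beta b_2b_3\,y_{-2}.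
\]
The absolute value of the first coefficient is not monotone in the $b_i\ge 0$: it equals $\beta$ when $b_1=0$ and vanishes when $b_1b_2b_3=\beta$. This is the cancellation which prevents an entrywise comparison for lengths.

Areas are governed by the second compound matrix $\Lambda^2M_b$, whose entries are the $2\times2$ minors of $M_b$. With row and column pairs in the order $12,13,23$,
\[
\Lambda^2M_b=\begin{pmatrix} 0&\beta&0\\ b&0&\beta\\ 1&0&0\end{pmatrix}.
\]
For instance, the minor with rows $1,2$ and columns $1,3$ is $b\cdot0-(-\beta)\cdot1=\beta$. The minus sign of the feedback meets the minus sign of the determinant, and the two cancel. So for $b\ge0$ the matrix $\Lambda^2M_b$ is entrywise nonnegative, and it is nondecreasing in $b$. If $0\le b_i\le\bar b$, then entrywise $0\le\Lambda^2(M_{b_n}\cdots M_{b_1})\le(\Lambda^2M_{\bar b})^n$. Between entrywise nonnegative matrices such an inequality passes to the norms, and $\|\Lambda^2M\|=\sigma_1(M)\sigma_2(M)$. With $\bar b=1+h$ this is Theorem~\ref{thm:area} for the model.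

In the delay equation the condition $b\ge0$ becomes vacuous: the role of $b$ is played by the exponentials $\exp\int a$, which are positive. The sign of the feedback, in contrast, is essential to the argument. For $\beta<0<b$ the matrix $\Lambda^2M_b$ has entries of both signs.

\section{Comparison of areas}\label{sec:area}

\subsection{The solution operator over one delay}

Let $X=[-\tau,0]$ and $\mathfrak m=\mathrm{Leb}+\delta_0$. Then $\mathbb H=L^2(X,\mathfrak m)$: the $\mathbb R$-component of an element is its value at the atom $0$. For a continuous $a:[0,\tau]\to\mathbb R$ write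
\[
E_a(s,r)=\exp\int_r^s a(q)\,dq ,
\]
and let $S_a$ be the time-$\tau$ solution operator on $\mathbb H$ of $\dot y=a(s)y-\alpha y(s-\tau)$. Thus $(S_a\psi)(\theta)=y(\tau+\theta)$, where $y(0)=\psi(0)$ and, by variation of constants,
\begin{equation}\label{eq:voc}
y(s)=E_a(s,r_0)\,y(r_0)-\alpha\int_{r_0}^sE_a(s,r)\,\psi(r-\tau)\,dr,\qquad 0\le r_0\le s\le\tau .
\end{equation}
With $r_0=0$ this shows that $S_a$ is the integral operator on $L^2(X,\mathfrak m)$ with the kernel
\[
E_a(\tau+\theta,0)\,\mathbf 1_{\{\eta=0\}}-\alpha E_a(\tau+\theta,\tau+\eta)\,\mathbf 1_{\{\eta<\theta\}} ,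
\]
which is bounded but has both signs. As $\mathfrak m(X)=\tau+1<\infty$, the operator $S_a$ is Hilbert--Schmidt, hence compact. If $a_k\to a$ uniformly, the kernels converge uniformly, and therefore
\begin{equation}\label{eq:cont}
\|S_{a_k}-S_a\|\to0 .
\end{equation}

For $u\in\mathcal A$ with trajectory $x$ put $L_n(u)=D\varphi^{n\tau}(u)$ and $\mathcal T=\varphi^\tau|_{\mathcal A}$. By (F3),
\begin{equation}\label{eq:cocycle}
L_n(u)=S_{a_n}\cdots S_{a_1},\quad a_i(s)=1-3x\bigl((i-1)\tau+s\bigr)^2;\qquad L_{n+m}(u)=L_n(\mathcal T^mu)\,L_m(u).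
\end{equation}

\subsection{The exterior square as a space of functions}

Recall that $\Lambda^2\mathbb H$ is the Hilbert space completion of the span of the wedges $u_1\wedge u_2$ with the inner product $\langle u_1\wedge u_2,v_1\wedge v_2\rangle=\det\langle u_i,v_j\rangle$. A bounded operator $L$ induces $\Lambda^2L$ by $\Lambda^2L(u_1\wedge u_2)=Lu_1\wedge Lu_2$, and $\Lambda^2(LM)=\Lambda^2L\,\Lambda^2M$. If $L$ is compact, its singular value decomposition shows that $\Lambda^2L$ has the singular values $\sigma_i(L)\sigma_j(L)$, $i<j$. In particular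
\begin{equation}\label{eq:norm2}
\|\Lambda^2L\|=\sigma_1(L)\sigma_2(L)=\omega_2(L).
\end{equation}

To speak of positivity we need to realize $\Lambda^2\mathbb H$ as a function space. Let
\[
\Delta=\{(\theta_1,\theta_2)\in X^2:\ \theta_1>\theta_2\}\quad\text{with the measure }\mathfrak m\otimes\mathfrak m .
\]
The restriction to one ordering of the pair plays the role of the ordering $12,13,23$ in Section~\ref{sec:model}.

\begin{lemma}\label{lem:ident}
The map $u_1\wedge u_2\mapsto W$, where $W(\theta_1,\theta_2)=u_1(\theta_1)u_2(\theta_2)-u_1(\theta_2)u_2(\theta_1)$, extends to an isometry of $\Lambda^2\mathbb H$ onto $L^2(\Delta)$.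
\end{lemma}

\begin{proof}
Let $W$ and $Z$ correspond to $u_1\wedge u_2$ and $v_1\wedge v_2$. Multiplying out,
\[
\int_{X^2}WZ\,d\mathfrak m^{\otimes2}=2\bigl(\langle u_1,v_1\rangle\langle u_2,v_2\rangle-\langle u_1,v_2\rangle\langle u_2,v_1\rangle\bigr)=2\det\langle u_i,v_j\rangle .
\]
The product $WZ$ is symmetric, and it vanishes on the diagonal, which must be noted because the diagonal carries the atom $(0,0)$. So the integral over $\Delta$ is one half of this, $\det\langle u_i,v_j\rangle$. Hence the map extends linearly to an isometry.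

It is onto. Extend a given $W\in L^2(\Delta)$ antisymmetrically to $X^2$, with value $0$ on the diagonal, and approximate it in $L^2(X^2)$ by finite sums $\sum_kg_k(\theta_1)h_k(\theta_2)$. Antisymmetrization is an orthogonal projection that fixes the extended $W$. So the antisymmetrized sums also converge to it, and these are images of linear combinations of wedges. Since the image of an isometry is closed, it contains $W$.
\end{proof}

\subsection{The kernel on areas}

From now on $\Lambda^2S_a$ is regarded as an operator on $L^2(\Delta)$. To compute it we need determinants of values of two solutions at times $t_1>t_2$. Expanding such a determinant directly produces terms of both signs. The negative ones cancel, and this becomes visible if one subtracts from the first row the second row transported from $t_2$ to $t_1$: only the feedback received between $t_2$ and $t_1$ is then left in the first row.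

\begin{lemma}\label{lem:kernel}
Let $W\in L^2(\Delta)$. For a.e.\ $(\theta_1,\theta_2)\in\Delta$, with $t_j=\tau+\theta_j$,
\begin{align*}
(\Lambda^2S_aW)(\theta_1,\theta_2)={}&\alpha E_a(t_2,0)\int_{t_2}^{t_1}E_a(t_1,r_1)\,W(0,r_1-\tau)\,dr_1\\
&+\alpha^2\int_{t_2}^{t_1}\!\int_0^{t_2}E_a(t_1,r_1)E_a(t_2,r_2)\,W(r_1-\tau,r_2-\tau)\,dr_2\,dr_1 .
\end{align*}
\end{lemma}

\begin{proof}
First let $W$ be the image of $\psi^1\wedge\psi^2$, let $y^1,y^2$ be the corresponding solutions, and put $\psi=(\psi^1,\psi^2)$ (a row). The left side is the determinant with rows $R_j=(y^1(t_j),y^2(t_j))$, $j=1,2$. Replacing $R_1$ by $R_1-E_a(t_1,t_2)R_2$ does not change it. By \eqref{eq:voc} with $r_0=t_2$ and with $r_0=0$ respectively, the rows are now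
\[
-\alpha\int_{t_2}^{t_1}E_a(t_1,r_1)\psi(r_1-\tau)\,dr_1
\quad\text{and}\quad
E_a(t_2,0)\psi(0)-\alpha\int_0^{t_2}E_a(t_2,r_2)\psi(r_2-\tau)\,dr_2 .
\]
Expand the determinant bilinearly. The first part of the second row contributes
\[
-\alpha E_a(t_2,0)\int_{t_2}^{t_1}E_a(t_1,r_1)\det\begin{pmatrix}\psi(r_1-\tau)\\ \psi(0)\end{pmatrix}dr_1 .
\]
Here $r_1-\tau<0$ for a.e.\ $r_1$, so the pair stands in the wrong order and the determinant is $-W(0,r_1-\tau)$. The two minus signs cancel, and this is the first term of the formula. The second part contributes $(-\alpha)^2$ times the double integral of $E_a(t_1,r_1)E_a(t_2,r_2)W(r_1-\tau,r_2-\tau)$. Here $r_1>t_2>r_2$ almost everywhere, so the pair stands in the right order. This is the second term.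

So the formula holds for images of wedges and for their linear combinations, which are dense. Its right side is the integral operator on $L^2(\Delta)$ with the kernel
\begin{equation}\label{eq:ker2}
\begin{aligned}
&\alpha E_a(t_2,0)E_a(t_1,\tau+\eta_2)\,\mathbf 1_{\{\eta_1=0,\ \theta_2<\eta_2<\theta_1\}}\\
&\quad+\alpha^2E_a(t_1,\tau+\eta_1)E_a(t_2,\tau+\eta_2)\,\mathbf 1_{\{\eta_2<\theta_2<\eta_1<\theta_1\}} ,
\end{aligned}
\end{equation}
which is bounded over a finite measure space. So the right side, like the left side, depends continuously on $W\in L^2(\Delta)$, and the formula holds for all $W$.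
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:area}]
The kernel \eqref{eq:ker2} of $\Lambda^2S_a$ is nonnegative, since $\alpha>0$. It is nondecreasing in the function $a$, because $E_a(s,r)$ is so for $r\le s$, and only such pairs occur. Along the trajectory of $u$ the coefficients in \eqref{eq:cocycle} satisfy $a_i\le1$, and at $\phi^0$ they are $\equiv1$. Write $A\le B$ for operators on $L^2(\Delta)$ if $AW\le BW$ almost everywhere for each $W\ge0$. Then $0\le\Lambda^2S_{a_i}\le\Lambda^2S_1$ for every $i$, where $S_1$ has coefficient $a\equiv1$. If $0\le A_1\le B_1$ and $0\le A_2\le B_2$, then $0\le A_2A_1\le A_2B_1\le B_2B_1$. Hence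
\[
0\le A:=\Lambda^2L_n(u)\le B:=\Lambda^2L_n(\phi^0).
\]
For $W\in L^2(\Delta)$ it follows that $|AW|\le A|W|\le B|W|$, so $\|AW\|\le\|B\|\,\|W\|$. Thus $\|A\|\le\|B\|$, which is the claim by \eqref{eq:norm2}.
\end{proof}

\section{The equilibria}\label{sec:eq}

Theorem~\ref{thm:area} becomes effective once the growth of its right side is known. This section estimates it and, with its help, treats the nonzero equilibria.

\subsection{Eigenvalues of $S_a$ for constant $a$}

For $a\in\mathbb R$ put $\chi_a(\lambda)=\lambda-a+\alpha e^{-\lambda\tau}$ and $e_\lambda(\theta)=e^{\lambda\theta}$. Eigenvalues are taken in the complexification of $\mathbb H$.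

\begin{lemma}\label{lem:eig}
Let $a$ be constant.
\begin{itemize}
\item[(i)] The nonzero eigenvalues of $S_a$ are the numbers $\rho=e^{\lambda\tau}$ with $\chi_a(\lambda)=0$. Distinct roots $\lambda$ give distinct $\rho$, and the eigenspace of $\rho$ is spanned by $e_\lambda$.
\item[(ii)] If $\chi_a(\lambda)=0$ and $\chi_a'(\lambda)\ne0$, the eigenvalue $e^{\lambda\tau}$ is algebraically simple.
\item[(iii)] If $\chi_a(\lambda)=\chi_a'(\lambda)=0$, then $S_a(\theta e_\lambda)=e^{\lambda\tau}(\theta e_\lambda+\tau e_\lambda)$.
\end{itemize}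
\end{lemma}

\begin{proof}
(i) If $\chi_a(\lambda)=0$, then $e^{\lambda s}$, $s\ge-\tau$, solves the equation, so $S_ae_\lambda=e^{\lambda\tau}e_\lambda$. Conversely let $S_a\psi=\rho\psi$ with $\rho\ne0$, $\psi\ne0$, and let $y$ be the solution with initial state $\psi$. Then $y(\tau+\theta)=\rho\psi(\theta)$ for a.e.\ $\theta\in(-\tau,0)$ and for $\theta=0$. So $\psi(s-\tau)=y(s)/\rho$ for a.e.\ $s\in(0,\tau)$, and on $(0,\tau)$ the delay equation becomes the ordinary equation
\[
\dot y=\lambda y,\qquad \lambda:=a-\alpha/\rho .
\]
Hence $y(s)=e^{\lambda s}\psi(0)$. If $\psi(0)=0$, then $y=0$ and $\psi=y(\tau+\cdot)/\rho=0$, which is excluded. The condition at $\theta=0$ reads $e^{\lambda\tau}\psi(0)=\rho\psi(0)$, so $\rho=e^{\lambda\tau}$. Therefore $\psi=\psi(0)e_\lambda$, and $\lambda=a-\alpha e^{-\lambda\tau}$, i.e.\ $\chi_a(\lambda)=0$. Finally, any root $\lambda$ with $e^{\lambda\tau}=\rho$ equals $a-\alpha/\rho$, so it is determined by $\rho$.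

(ii) If $\rho=e^{\lambda\tau}$ is not algebraically simple, then, as its eigenspace is spanned by $e_\lambda$, there is $\zeta$ in the complexification of $\mathbb H$ with $(S_a-\rho)\zeta=e_\lambda$. Let $y$ be the solution with initial state $\zeta$ and $c=\zeta(0)=y(0)$. Then $y(\tau+\theta)=\rho\zeta(\theta)+e^{\lambda\theta}$, so $\zeta(s-\tau)=\bigl(y(s)-e^{\lambda(s-\tau)}\bigr)/\rho$. With $e^{-\lambda\tau}=1/\rho$ and $a-\alpha/\rho=\lambda$ we get on $(0,\tau)$
\[
\dot y=\Bigl(a-\frac\alpha\rho\Bigr)y+\frac{\alpha}{\rho^2}e^{\lambda s}=\lambda y+\frac{\alpha}{\rho^2}e^{\lambda s},\qquad y(s)=e^{\lambda s}\Bigl(c+\frac{\alpha s}{\rho^2}\Bigr).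
\]
At $\theta=0$ we need $y(\tau)=\rho c+1$, i.e.\ $\rho c+\alpha\tau/\rho=\rho c+1$. Hence $\chi_a'(\lambda)=1-\alpha\tau e^{-\lambda\tau}=0$.

(iii) For $y(t)=te^{\lambda t}$ one has $\dot y-ay+\alpha y(t-\tau)=e^{\lambda t}\bigl(t\chi_a(\lambda)+1-\alpha\tau e^{-\lambda\tau}\bigr)=0$. So $y$ is a solution with initial state $\theta e_\lambda$, and $y(\tau+\theta)=(\tau+\theta)e^{\lambda(\tau+\theta)}$.
\end{proof}

\subsection{The zero equilibrium}

Here $a=1$, $\chi_1=f$ and $L_n(\phi^0)=S_1^n$.

\begin{lemma}\label{lem:roots}
Every nonreal root of \eqref{eq:char0} has real part less than $\lambda_2$. Hence $\mu_1=\lambda_1$, $\mu_2=\lambda_2$, and $\mu_j<\lambda_2$ for $j\ge3$. If $(\tau,\alpha)\in\Omega_{dst}$, then $\dim_L(\varphi,\phi^0)=1+\lambda_1/|\lambda_2|\in(1,2)$.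
\end{lemma}

\begin{proof}
Let $p\pm iv$ with $v>0$ be roots. The imaginary part of the equation gives $v=\alpha e^{-p\tau}\sin v\tau<\alpha e^{-p\tau}v\tau$, so $f'(p)=1-\alpha\tau e^{-p\tau}<0$. The real part gives $f(p)=\alpha e^{-p\tau}(1-\cos v\tau)$. This is positive, since $\cos v\tau=1$ would give $\sin v\tau=0$ and $v=0$. By convexity of $f$, the two inequalities $f'(p)<0$ and $f(p)>0$ mean $p<\lambda_2$. The real roots are simple because $f'(\lambda_i)\ne0$, and the statement about the $\mu_j$ follows. In $\Omega_{dst}$ we have $\mu_1>0>\mu_1+\mu_2$ and $\mu_j<0$ for $j\ge2$. So $j=1$ in \eqref{eq:KY}, and $\lambda_1<|\lambda_2|$.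
\end{proof}

\begin{corollary}\label{cor:bounds}
Let $\alpha\in(0,1)$, $\tau>0$. For each $\varepsilon>0$ there is $C_\varepsilon$ such that for all $n\ge1$ and all $u\in\mathcal A$
\begin{equation}\label{eq:bounds}
\|L_n(\phi^0)\|\le C_\varepsilon e^{(\lambda_1+\varepsilon)\tau n},\qquad
\omega_2(L_n(u))\le C_\varepsilon e^{(\lambda_1+\lambda_2+\varepsilon)\tau n}.
\end{equation}
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:eig} and \ref{lem:roots}, $e^{\lambda_1\tau}$ is an algebraically simple eigenvalue of the compact operator $S_1$, and the rest of the spectrum lies in the closed disk of radius $e^{\lambda_2\tau}$ about $0$. Let $P$ be the rank-one spectral projection for $e^{\lambda_1\tau}$. It commutes with $S_1$, so $S_1^n(I-P)=(S_1(I-P))^n$. The spectral radius formula gives, for every $\varepsilon'>0$,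
\[
\|S_1^n\|\le Ce^{(\lambda_1+\varepsilon')\tau n},\qquad \|S_1^n(I-P)\|\le Ce^{(\lambda_2+\varepsilon')\tau n} .
\]
The second singular value is the distance to the operators of rank at most one, so $\sigma_2(S_1^n)\le\|S_1^n-S_1^nP\|\le Ce^{(\lambda_2+\varepsilon')\tau n}$. Multiplying, with $\varepsilon'=\varepsilon/2$, we get the second bound for $u=\phi^0$. Theorem~\ref{thm:area} extends it to all $u\in\mathcal A$.
\end{proof}

\subsection{The nonzero equilibria}

The equilibria of \eqref{eq:SS} are $\phi^0$ and $\phi^\pm\equiv\pm\sqrt{1-\alpha}$. At $\phi^\pm$ the coefficient is $a=1-3(1-\alpha)=3\alpha-2$. Put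
\[
g(\lambda)=\chi_{3\alpha-2}(\lambda)=\lambda-(3\alpha-2)+\alpha e^{-\lambda\tau} .
\]
We must exclude that lengths grow at $\phi^\pm$ faster than at $\phi^0$. In $\Omega_{dst}$ more is true: there is no exponential growth at all. The reason is that instability at $\phi^\pm$ can only come in pairs of roots, and then areas would grow there, in contradiction with Theorem~\ref{thm:area}.

\begin{lemma}\label{lem:pm}
Let $(\tau,\alpha)\in\Omega_{dst}$. If $\phi^\pm\in\mathcal A$, then $\lim_{n\to\infty}\frac1n\log\|L_n(\phi^\pm)\|\le0$.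
\end{lemma}

\begin{proof}
Let $S=S_{3\alpha-2}$, so that $L_n(\phi^\pm)=S^n$ and the limit is the logarithm of the spectral radius of $S$. If it is positive, the compact operator $S$ has an eigenvalue of modulus greater than $1$. By Lemma~\ref{lem:eig} there is a root $\lambda$ of $g$ with $\mathrm{Re}\,\lambda>0$. We find a real two-dimensional subspace $V\subset\mathbb H$, invariant under $S$, with $|\det(S|_V)|>1$.

If $\lambda$ is nonreal, let $V$ be spanned by the real and imaginary parts of $e_\lambda$. The determinant is $|e^{\lambda\tau}|^2=e^{2\tau\mathrm{Re}\lambda}$.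

Let $\lambda>0$ be real. We have $g(0)=2-2\alpha>0$ (here $\alpha<1$ is used) and $g(+\infty)=+\infty$. If $g'(\lambda)<0$, then $g<0$ slightly to the right of $\lambda$, and there is another zero $\lambda'>\lambda$. If $g'(\lambda)>0$, then $g<0$ slightly to the left of $\lambda$, and there is another zero $\lambda'\in(0,\lambda)$. In both cases take $V=\mathrm{span}(e_\lambda,e_{\lambda'})$, with determinant $e^{(\lambda+\lambda')\tau}$. If $g'(\lambda)=0$, take $V=\mathrm{span}(e_\lambda,\theta e_\lambda)$. By Lemma~\ref{lem:eig}(iii), $S|_V$ is triangular with determinant $e^{2\lambda\tau}$.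

For a basis $v_1,v_2$ of $V$ we have $\Lambda^2S^n(v_1\wedge v_2)=\det(S|_V)^n\,v_1\wedge v_2$. Hence $\omega_2(L_n(\phi^\pm))=\|\Lambda^2S^n\|\ge|\det(S|_V)|^n>1$ for all $n\ge1$. But $\omega_2(L_n(\phi^\pm))\to0$ by \eqref{eq:bounds}, since $\lambda_1+\lambda_2<0$, a contradiction.
\end{proof}

\section{Velocity, continuity and a recurrent point of maximal growth}\label{sec:attractor}

The argument for $\sigma_1$ needs three tools: a velocity vector that depends continuously on $u\in\mathcal A$, norm continuity of the cocycle $L_n$, and a recurrent orbit along which the maximal growth is realized.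

\subsection{Regularity on the attractor}

Let $M=\max_{u\in\mathcal A}\|u\|_{\mathbb H}$. As $\varphi^{3\tau}(\mathcal A)=\mathcal A$, each $u\in\mathcal A$ is $\varphi^{3\tau}(\tilde u)$ with some $\tilde u\in\mathcal A$. After a time shift, $u$ is the state at time $0$ of a solution $x$ of \eqref{eq:SS} on $[-3\tau,\infty)$ whose history on $[-4\tau,-3\tau]$ is continuous. On $[-3\tau,\infty)$ we have $|x|\le M$, since each value is the $\mathbb R$-component of a point of $\mathcal A$. By \eqref{eq:SS}, $x$ is $C^1$ with $|\dot x|\le M_1$ on $[-2\tau,\infty)$. Differentiating \eqref{eq:SS} once, $x$ is $C^2$ with $|\ddot x|\le M_2$ on $[-\tau,\infty)$. Here $M_1,M_2$ do not depend on $u$. By the Arzel\`a--Ascoli theorem $\mathcal A$ is relatively compact in $C^1[-\tau,0]$. So if $u_k\to u$ in $\mathbb H$ within $\mathcal A$, every subsequence has a further subsequence converging in $C^1[-\tau,0]$, necessarily to $u$. Hence $u_k\to u$ in $C^1[-\tau,0]$.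

\begin{lemma}\label{lem:velocity}
For $u\in\mathcal A$ let $v(u)=(\dot u(0),\dot u)\in\mathbb H$. The map $v$ is bounded and continuous on $\mathcal A$, and $D\varphi^t(u)v(u)=v(\varphi^tu)$ for $t\ge0$. If $v(u)=0$, then $u$ is an equilibrium.
\end{lemma}

\begin{proof}
Boundedness and continuity were just shown. Differentiating \eqref{eq:SS}, we see that $y=\dot x$ satisfies \eqref{eq:lin} for $s\ge0$ with initial state $v(u)$. By (F3) its state at time $t$ is $D\varphi^t(u)v(u)$, and by definition it is $v(\varphi^tu)$. If $v(u)=0$, then $u$ is constant on $[-\tau,0]$, and $\dot x=y\equiv0$ on $[0,\infty)$ by uniqueness. So $x$ is constant on $[-\tau,\infty)$.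
\end{proof}

\begin{lemma}\label{lem:continuity}
The map $\mathcal T$ is continuous, and for each $n$ the map $u\mapsto L_n(u)$ is norm continuous on $\mathcal A$.
\end{lemma}

\begin{proof}
Each $\varphi^s$ is Fr\'echet differentiable, hence continuous, at every point of $\mathcal A$. So $\mathcal T$ is continuous. If $u_k\to u$ in $\mathcal A$, the trajectories satisfy $x_{u_k}(s)\to x_u(s)$ for each $s\ge0$. They all have the Lipschitz constant $M_1$, so the convergence is uniform on $[0,n\tau]$. By \eqref{eq:cont}, each factor in \eqref{eq:cocycle} converges in norm.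
\end{proof}

\subsection{Maximal growth is realized on a recurrent orbit}

\begin{lemma}\label{lem:recurrent}
Let $f_n:\mathcal A\to[0,\infty)$, $n\ge1$, be continuous with $f_{n+m}\le f_m+f_n\circ\mathcal T^m$. Put $F_n=\max_{\mathcal A}f_n$ and $\Gamma=\lim F_n/n$, which exists because $F_{n+m}\le F_n+F_m$. Then there is $u\in\mathcal A$ such that $f_n(u)/n\to\Gamma$ and $\mathcal T^{n_k}u\to u$ for some $n_k\to\infty$.
\end{lemma}

\begin{proof}
The maxima $F_n$ are attained at points that depend on $n$. We pass to an invariant measure to obtain one point for all $n$.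

Put $f_0=0$. Fix $m\ge1$, let $n\ge m$ and $0\le j<m$, and write $n=j+qm+r$ with $0\le r<m$. Since $F_i\le iF_1$,
\[
f_n(u)\le f_j(u)+\sum_{k<q}f_m(\mathcal T^{j+km}u)+f_r(\mathcal T^{j+qm}u)\le2mF_1+\sum_{k<q}f_m(\mathcal T^{j+km}u).
\]
For different $(j,k)$ the indices $j+km$ are distinct, and they are less than $n$. Averaging over $j=0,\dots,m-1$ and using $f_m\ge0$,
\[
f_n(u)\le2mF_1+\frac1m\sum_{i<n}f_m(\mathcal T^iu).
\]
Choose $u_n$ with $f_n(u_n)=F_n$, and let $\nu$ be a weak-$*$ limit point of the measures $\frac1n\sum_{i<n}\delta_{\mathcal T^iu_n}$. As $\mathcal T$ is continuous, $\nu$ is a $\mathcal T$-invariant probability measure. Dividing the last inequality at $u=u_n$ by $n$ and passing to the limit along the corresponding subsequence, $\Gamma\le\frac1m\int f_m\,d\nu$ for every $m$.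

By Kingman's subadditive ergodic theorem, $f_n/n$ converges $\nu$-a.e.\ to a function $f_\infty$ with $\int f_\infty\,d\nu=\lim\frac1n\int f_n\,d\nu\ge\Gamma$. On the other hand $f_n\le F_n$ gives $f_\infty\le\Gamma$. So $f_\infty=\Gamma$ $\nu$-a.e. By Poincar\'e recurrence on the compact metric space $\mathcal A$, $\nu$-a.e.\ point is recurrent. Any point with both properties is as required.
\end{proof}

\section{Growth of lengths}\label{sec:sigma1}

\begin{proposition}\label{prop:sigma1}
If $(\tau,\alpha)\in\Omega_{dst}$, then
\[
\lim_{n\to\infty}\frac1n\max_{u\in\mathcal A}\log^+\|L_n(u)\|\le\lambda_1\tau .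
\]
\end{proposition}

Suppose that lengths grow faster than this. Then they do so along a recurrent non-equilibrium orbit. The product $\sigma_1\sigma_2$ decays, so $L_n(u)$ has one expanding direction $e_n$, and it contracts the orthogonal complement of $e_n$. We show that $e_n$ converges quickly to some $e$. The velocity does not grow, which forces it to be orthogonal to $e$. But then it decays, which contradicts recurrence. In the language of the multiplicative ergodic theorem: the top exponent would be positive and the second negative, which leaves no room for the exponent zero of the velocity. The proof below does by hand what is needed.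

\begin{proof}
The functions $f_n=\log^+\|L_n\|$ are continuous by Lemma~\ref{lem:continuity} and subadditive in the sense of Lemma~\ref{lem:recurrent} by \eqref{eq:cocycle}. Let $\Gamma$ and $u$ be as in that lemma, and suppose $\Gamma>\lambda_1\tau$. As $\lambda_1>0$, we have $\frac1n\log\|L_n(u)\|\to\Gamma>0$.

\emph{The velocity.} By \eqref{eq:bounds}, $u\ne\phi^0$; by Lemma~\ref{lem:pm}, $u\ne\phi^\pm$. So $u$ is not an equilibrium, and $v:=v(u)\ne0$. By Lemma~\ref{lem:velocity}, the vectors $L_n(u)v=v(\mathcal T^nu)$ are bounded in $n$, and $L_{n_k}(u)v\to v$.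

\emph{Singular values.} Write $L_n=L_n(u)$, $\sigma_i(n)=\sigma_i(L_n)$ and $\kappa=-(\lambda_1+\lambda_2)\tau/2>0$. By \eqref{eq:bounds}, with $\kappa/\tau$ in place of $\varepsilon$, $\sigma_1(n)\sigma_2(n)\le Ce^{-\kappa n}$. Fix $0<\varepsilon<\Gamma/3$. For all large $n$ we have $\sigma_1(n)\ge1$ and
\begin{equation}\label{eq:sv}
e^{(\Gamma-\varepsilon)n}\le\sigma_1(n)\le e^{(\Gamma+\varepsilon)n},\qquad \sigma_2(n)\le Ce^{-\kappa n}.
\end{equation}
Only such $n$ are considered below.

\emph{The expanding direction converges.} Let $e_n$ be a unit eigenvector of $L_n^*L_n$ for the eigenvalue $\sigma_1(n)^2$, and let $K=\max_{u'\in\mathcal A}\|L_1(u')\|$. If $w\perp e_n$ and $\|w\|=1$, then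
\[
\sigma_1(n+1)\,|\langle w,e_{n+1}\rangle|\le\|L_{n+1}w\|\le K\|L_nw\|\le K\sigma_2(n).
\]
The first inequality holds because $L_{n+1}e_{n+1}$ is orthogonal to the image of $e_{n+1}^\perp$ under $L_{n+1}$, the second because $L_{n+1}=L_1(\mathcal T^nu)L_n$. Taking for $w$ the direction of the component of $e_{n+1}$ orthogonal to $e_n$, we see that this component has norm at most
\[
\delta_n=\frac{K\sigma_2(n)}{\sigma_1(n+1)}=\frac{K\sigma_1(n)\sigma_2(n)}{\sigma_1(n)\sigma_1(n+1)}\le C_1e^{-(\kappa+2\Gamma-2\varepsilon)n}.
\]
Choose the signs inductively so that $\gamma:=\langle e_n,e_{n+1}\rangle\in[0,1]$. Then $\|e_{n+1}-e_n\|^2=2-2\gamma\le2(1-\gamma^2)\le2\delta_n^2$. Summing the geometric tails, $e_n\to e$ with $\|e_n-e\|\le C_2e^{-(\kappa+2\Gamma-2\varepsilon)n}$.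

\emph{The velocity decays.} Since $\sigma_1(n)|\langle v,e_n\rangle|\le\|L_nv\|$ is bounded and $\sigma_1(n)\to\infty$, we get $\langle v,e\rangle=0$. Thus $|\langle v,e_n\rangle|=|\langle v,e_n-e\rangle|\le\|v\|\,\|e_n-e\|$. Splitting $v$ into its component along $e_n$ and the rest, we obtain from \eqref{eq:sv}
\[
\|L_nv\|\le\sigma_1(n)|\langle v,e_n\rangle|+\sigma_2(n)\|v\|\le C_3\bigl(e^{-(\kappa+\Gamma-3\varepsilon)n}+e^{-\kappa n}\bigr)\to0 .
\]
This contradicts $L_{n_k}v\to v\ne0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}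

The value $\dim_L(\varphi,\phi^0)=1+\lambda_1/|\lambda_2|\in(1,2)$ was found in Lemma~\ref{lem:roots}.

\emph{Lower bound.} As $\phi^0\in\mathcal A$, $\sup_{u\in\mathcal A}\dim_L(\varphi^t,u)\ge\dim_L(\varphi^t,\phi^0)$. Letting $t\to\infty$ gives $\dim_L(\varphi,\mathcal A)\ge\dim_L(\varphi,\phi^0)$.

\emph{Upper bound.} Let $\lambda_1/|\lambda_2|<s<1$ and $d=1+s$, so that $\lambda_1+s\lambda_2<0$. Let $\varepsilon>0$. By Proposition~\ref{prop:sigma1}, for all large $n$ and all $u\in\mathcal A$ we have $\sigma_1(L_n(u))\le e^{(\lambda_1+\varepsilon)\tau n}$. With \eqref{eq:bounds},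
\[
\omega_d(L_n(u))=\sigma_1\sigma_2^s=\sigma_1^{1-s}(\sigma_1\sigma_2)^s\le C_\varepsilon^s\exp\bigl(n\tau[\lambda_1+s\lambda_2+\varepsilon]\bigr).
\]
Fix first $\varepsilon<-(\lambda_1+s\lambda_2)$ and then $n$ so large that $\omega_d(L_n(u))<1$ for all $u\in\mathcal A$.

We need the same for all dimensions above $d$. First, $\sigma_2(L_n(u))<1$, since $\sigma_1\ge\sigma_2\ge1$ would give $\omega_d\ge1$. If $d'\ge d$, then $\omega_{d'}(L_n(u))$ arises from $\omega_d(L_n(u))$ by multiplication with nonnegative powers of $\sigma_2,\sigma_3,\dots$, all less than $1$. So $\omega_{d'}(L_n(u))\le\omega_d(L_n(u))<1$ for all $d'\ge d$, and therefore $\dim_L(\varphi^{n\tau},u)\le d$ for all $u\in\mathcal A$. By the infimum in \eqref{eq:dimA}, a single time suffices: $\dim_L(\varphi,\mathcal A)\le1+s$. Letting $s\downarrow\lambda_1/|\lambda_2|$ completes the proof.\qed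

\begin{remark}
The hypothesis $\lambda_1+\lambda_2<0$ was used for $j=1$ in \eqref{eq:KY}, in Lemma~\ref{lem:pm}, in Proposition~\ref{prop:sigma1} (as $\kappa>0$), and for the choice of $s<1$ above. Outside $\Omega_{dst}$ Theorem~\ref{thm:area} and Corollary~\ref{cor:bounds} remain valid, but they no longer make $\sigma_1\sigma_2$ decay, and the arguments for Lemma~\ref{lem:pm} and Proposition~\ref{prop:sigma1} do not apply. Moreover $j\ge2$ in \eqref{eq:KY}, so $\dim_L(\varphi,\phi^0)\ge2$, and singular values beyond the second enter.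
\end{remark}

\begin{thebibliography}{9}
\bibitem{AR} Mikhail Anikushin and Andrey Romanov, \emph{Hidden and unstable periodic orbits as a result of homoclinic bifurcations in the Suarez-Schopf delayed oscillator and the irregularity of ENSO}, arXiv:2102.11711 (2021).
\end{thebibliography}

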